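\title{Schur positivity of reverse lexicographic sums of power sums with odd parts}

\begin{abstract}
For a partition $\mu$ of $n$ with all parts odd, let $\varepsilon_\mu$ be the sum of the power sum symmetric functions $p_\lambda$ over the partitions $\lambda$ of $n$ with all parts odd that lie between $(1^n)$ and $\mu$ in reverse lexicographic order. We prove the conjecture that $\varepsilon_\mu$ is Schur-positive, in the quantitative form that $\varepsilon_\mu-\frac1{17}p_1^n$ is Schur-positive. The same bound holds when the parts are restricted to any set of odd positive integers containing $1$. The proof factors a generating function into two Schur-positive series. One of them is handled by induction on the largest part, the other by estimates for ribbon tableaux and for the dimensions of the irreducible representations of $S_n$.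
\end{abstract}

\section{Introduction}\label{sec:intro}

Order the partitions of $n$ reverse lexicographically: for distinct $\lambda,\mu\vdash n$, put $\lambda<\mu$ if $\lambda_j<\mu_j$ at the first index $j$ with $\lambda_j\ne\mu_j$. The minimum is $(1^n)$, the maximum is $(n)$, and for $n=4$ the order is $(1^4)<(2,1^2)<(2^2)<(3,1)<(4)$. Let $p_\lambda=\prod_i p_{\lambda_i}$ be the power sum symmetric function, and call a symmetric function \emph{Schur-positive} if all its coefficients in the basis of Schur functions $s_\nu$ are nonnegative. For $\mu\vdash n$ with all parts odd, define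
\[
\varepsilon_\mu=\sum_{\lambda}p_\lambda ,
\]
where $\lambda$ runs over the partitions of $n$ with all parts odd and $(1^n)\le\lambda\le\mu$. The following conjecture is posed in \cite{Sundaram}.

\begin{quote}
\textbf{Conjecture.} If all parts of $\mu\vdash n$ are odd, then $\varepsilon_\mu$ is Schur-positive.
\end{quote}

\noindent
It is known for the full sum over all partitions of $n$ with odd parts, that is, for $\mu=(n)$ with $n$ odd and $\mu=(n-1,1)$ with $n$ even; this sum is the Frobenius characteristic of a twisted conjugacy action of $S_n$. It is also known for $\mu=(3^r,1^{n-3r})$. We prove the conjecture, without using these cases.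

The coefficient of $s_\nu$ in $p_\lambda$ is the value $\chi^\nu(\lambda)$ of the irreducible character $\chi^\nu$ of $S_n$ on the class of cycle type $\lambda$. So the conjecture concerns the character table: keep the columns of the permutations with only odd cycles, arrange them in reverse lexicographic order starting from the identity, and ask whether every partial row sum is nonnegative. The first nontrivial case is
\begin{equation}\label{eq:eps3}
\varepsilon_{(3)}=p_1^3+p_3=(s_3+2s_{21}+s_{111})+(s_3-s_{21}+s_{111})=2s_3+s_{21}+2s_{111}.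
\end{equation}
Each partial sum starts with the largest entry of its row, the dimension $f^\nu=\chi^\nu(1^n)$, and one may hope that this entry outweighs all negative ones. This cannot be the whole reason. In the row $\nu=(n-1,1)$ the entry is the number of fixed points minus one, so it is $-1$ in every column without a part $1$. The number of such columns is at least the number of solutions of $3i+5j+7k=n$, which grows quadratically in $n$, whereas $f^\nu=n-1$. Negative entries must therefore be paid for by many earlier columns, and a proof has to organize these payments for all rows at once. It turns out that this can be done so that a fixed fraction of the first column is never spent.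

Write $X\ge Y$ if $X-Y$ is Schur-positive, and recall that $p_1^n=\sum_{\nu\vdash n}f^\nu s_\nu$, where $f^\nu$ is the number of standard Young tableaux of shape $\nu$.

\begin{theorem}\label{thm:main}
Let $\mu\vdash n$ have all parts odd. Then $\varepsilon_\mu\ge\frac1{17}p_1^n$; that is, the coefficient of each $s_\nu$ in $\varepsilon_\mu$ is at least $f^\nu/17>0$. In particular, the conjecture holds.
\end{theorem}

For a set $A$ of odd positive integers and $\mu\vdash n$ with parts in $A$, let $\varepsilon^A_\mu$ be the sum of $p_\lambda$ over all $\lambda\vdash n$ with parts in $A$ and $\lambda\le\mu$.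

\begin{theorem}\label{thm:general}
Let $A$ be a set of odd positive integers.
\begin{enumerate}
\item[(a)] If $1\in A$, then $\varepsilon^A_\mu\ge\frac1{17}p_1^n$ for every $\mu\vdash n$ with parts in $A$.
\item[(b)] If $A\neq\emptyset$ and $1\notin A$, then $\varepsilon^A_\mu$ is not Schur-positive for some $\mu$ with parts in $A$.
\item[(c)] If $1\in A$ and $w\ge0$ is a nonincreasing function on the ordered set of partitions of $n$ with parts in $A$, then $\sum_\lambda w(\lambda)p_\lambda$ is Schur-positive.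
\item[(d)] The best constant $c$ with $\varepsilon_\mu\ge c\,p_1^n$ for all $n$ and $\mu$ satisfies $\frac1{17}\le c\le\frac12$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is part (a) for $A=\{1,3,5,\dots\}$. The other parts are short, given (a).

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)--(d), assuming (a)]
(b) Let $l=\min A\ge3$. The only partition of $l$ with parts in $A$ is $(l)$, so $\varepsilon^A_{(l)}=p_l$, and the coefficient of $s_{(l-1,1)}$ in $p_l$ is $\chi^{(l-1,1)}(l)=-1$.

(c) Let $\lambda^1<\dots<\lambda^N$ be the partitions of $n$ with parts in $A$, let $w_i=w(\lambda^i)$ and $w_{N+1}=0$. Then $\sum_i w_ip_{\lambda^i}=\sum_i(w_i-w_{i+1})\,\varepsilon^A_{\lambda^i}$, and $w_i-w_{i+1}\ge0$ for all $i$.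

(d) The lower bound is (a). By \eqref{eq:eps3}, $s_{21}$ has coefficient $1$ in $\varepsilon_{(3)}$ and $2$ in $p_1^3$.
\end{proof}

Part (b) shows that (a) needs the part $1$. It also needs odd parts: $p_1^2+p_2=2s_2$ does not contain $s_{11}$, so no bound $c\,p_1^n$ with $c>0$ survives when the part $2$ is admitted.

The rest of the paper proves (a). Section~\ref{sec:example} shows the method for $\mu=(3,3)$: one writes $\varepsilon^A_\mu$ as the degree $n$ part of a product of two series and proves that both are Schur-positive. The first series is treated by induction on the largest part (Section~\ref{sec:induction}). Positivity of the second reduces to the inequality $\|\Theta\|<\ln2$ for one explicit series $\Theta$ and a suitable notion of cost $\|\cdot\|$ (Section~\ref{sec:cost}). The main part of $\Theta$ costs at most $\frac12$ by a count of tableaux (Section~\ref{sec:hooks}). The remaining terms cost at most $0.1623$; this uses ribbon tableaux (Section~\ref{sec:ribbons}), lower bounds for $f^\nu$ (Section~\ref{sec:dim})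 and a numerical summation (Section~\ref{sec:sum}). Beyond textbook material we quote only a theorem of Fomin and Lulov \cite{FominLulov} and Stirling's bounds.

\section{Conventions and background}\label{sec:background}

Let $\Lambda=\bigoplus_n\Lambda^n$ be the graded ring of symmetric functions over $\mathbb Q$ and $\widehat\Lambda=\prod_n\Lambda^n$ its completion. The degree $n$ part of $X\in\widehat\Lambda$ is $[X]_n$. Infinite sums are allowed when only finitely many terms contribute to each degree. We write $P=p_1$. The scalar product $\langle\cdot,\cdot\rangle$ makes the $s_\nu$ orthonormal, and $\langle p_\lambda,p_\rho\rangle=\delta_{\lambda\rho}z_\lambda$, where $z_\lambda=\prod_i i^{m_i}m_i!$ if $\lambda$ has $m_i$ parts equal to $i$. Further $h_n=s_{(n)}=\sum_{\rho\vdash n}p_\rho/z_\rho$ and $e_n=s_{(1^n)}$. The involution $\omega$ is the ring automorphism with $\omega s_\nu=s_{\nu'}$, where $\nu'$ is the conjugate partition; it satisfies $\omega p_l=(-1)^{l-1}p_l$, so it fixes $p_l$ for odd $l$.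

\paragraph{The order.} For $X\in\widehat\Lambda$, the relation $X\ge0$ means that all Schur coefficients are nonnegative, and $X=X^+-X^-$ is the decomposition into the terms with positive and with negative Schur coefficients, so $X^+,X^-\ge0$. By the Littlewood--Richardson rule a product of elements $\ge0$ is $\ge0$. Hence an inequality may be multiplied by an element $\ge0$, and $0\le X\le X'$, $0\le Y\le Y'$ imply $XY\le X'Y'$. If $X\ge0$ has no constant term, then $1/(1-X)=\sum_jX^j\ge1$ and $\exp X\ge1+X$.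

\paragraph{Tableaux.} A \emph{corner} of a partition is a cell whose removal leaves a partition. A standard Young tableau (SYT) of shape $\nu/\beta$ is a chain of partitions from $\beta$ to $\nu$ adding one cell at each step; their number is $f^{\nu/\beta}$, which is $0$ if $\beta\not\subseteq\nu$. Since $s_\beta P=\sum s_{\beta^+}$ over the partitions $\beta^+$ obtained by adding a cell, $f^{\nu/\beta}=\langle s_\beta P^{|\nu|-|\beta|},s_\nu\rangle$. It is also the number of SYT of shape $\nu$ that extend a fixed SYT of shape $\beta$. The hook length formula gives $f^\nu=n!/\prod h$, the product over the hook lengths $h$ of the cells of $\nu\vdash n$.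

\paragraph{Ribbons and beads.} An \emph{$l$-ribbon} is a connected skew shape with $l$ cells and no $2\times2$ square; its \emph{height} is its number of rows minus one. The Murnaghan--Nakayama rule states that
\[
s_\beta\,p_l=\sum_\gamma(-1)^{\operatorname{ht}(\gamma/\beta)}s_\gamma ,
\]
the sum over all $\gamma$ such that $\gamma/\beta$ is an $l$-ribbon. To compute with it, fix $M$ at least the number of rows of all partitions involved and encode $\beta$ by its \emph{beta-set} $\{\beta_i+M-i:1\le i\le M\}$, viewed as a set of $M$ beads on the nonnegative integers. Adding an $l$-ribbon corresponds to moving a bead from a position $\xi$ to the vacant position $\xi+l$, and the height is the number of beads jumped over. For $\beta=\emptyset$ the rule gives $p_l=a_l-b_l$, where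
\[
a_l=\sum_{t\text{ even}}s_{(l-t,1^t)},\qquad b_l=\sum_{t\text{ odd}}s_{(l-t,1^t)}\qquad(0\le t\le l-1).
\]
The number $t$ is the \emph{leg length} of the hook $(l-t,1^t)$.

\section{The method for $\mu=(3,3)$}\label{sec:example}

Let $p=p_3$, $a=a_3=s_3+s_{111}$ and $b=b_3=s_{21}$. In degree three, \eqref{eq:eps3} can be read as $P^3+p=(P^3-b)+(p+b)$: the negative part $b$ of $p$ is borrowed from $P^3$, and both brackets are $\ge0$. In degree six, $\varepsilon_{(3,3)}=P^6+P^3p+p^2$, and for every $x\in\Lambda^6$ there is the identity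
\begin{equation}\label{eq:33}
P^6+P^3p+p^2=(P^6-bP^3-x)+(P^3-b)(p+b)+\bigl(p^2+b(p+b)+x\bigr).
\end{equation}
The middle term is $(s_3+s_{21}+s_{111})\,a\ge0$. In the last term, $p^2+b(p+b)\ge p^2+bp=ap$. The beta-set $\{6,2,1,0\}$ of $(3)$ allows the moves $6\to9$, $2\to5$, $1\to4$, $0\to3$ over $0,0,1,2$ beads. This gives the first line below, and $\omega$ gives the second:
\begin{equation}\label{eq:h3p3}
\begin{aligned}
h_3p_3&=s_6+s_{33}-s_{321}+s_{3111},\\
e_3p_3&=s_{1^6}+s_{222}-s_{321}+s_{411}.
\end{aligned}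
\end{equation}
So $ap$ is not Schur-positive, and the choice $x=(ap)^-=2s_{321}$ repairs the last term. It remains to see that $P^6$ can afford $bP^3+x$. From $b\le\frac12P^3$ we get $bP^3\le\frac12P^6$, which settles every coefficient except that of $s_{321}$. There $f^{321}=16$, and $bP^3+x$ has the coefficient $f^{321/21}+2=6+2=8$. Hence $P^6-bP^3-x\ge\frac12P^6$ and $\varepsilon_{(3,3)}\ge\frac12P^6$.

Identity \eqref{eq:33} is the degree six part of the factorization
\[
\frac{1+p+p^2}{1-P}=\frac{1-y}{1-P}\cdot\frac{1+p+p^2}{1-y},\qquad y=b+x.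
\]
Indeed, the first factor has the parts $1$, $P^3-b$, $P^6-bP^3-x$ in degrees $0,3,6$, and the second has the parts $1$, $p+b$, $p^2+b(p+b)+x$. The series $y$ must be large enough to make the second factor positive and small enough to keep the first factor positive.

A second part size brings a new difficulty. Let $U=1/(1-y)$ for a suitable $y=b_3+\cdots$, and take $\mu=(5,1^{n-5})$. After removing the parts $1$, the interval consists of all $(3^j)$ and of $(5)$, so we have to correct $F+p_5U$, where $F=U/(1-p_3)$. A new factor $1/(1-y')=1+y'+\cdots$ supplies the term $y'F$, which should cancel $-b_5U$. With $y'=b_5+\cdots$ this would follow from $U\le F$. That inequality is false, since $F-U$ begins with $p_3$. What can hold is $U\le SF$ with $S=1+b_3+\cdots$, because $SF-U$ begins with $p_3+b_3$; accordingly we take $y'=Sb_5+\cdots$. The induction on the largest part must therefore carry an upper bound along with positivity, and the multiplier $S$ grows from one part size to the next.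

\section{Induction on the largest part}\label{sec:induction}

\subsection{The correction terms}
For odd $l\ge3$ and $c\ge1$ define $x_{l,c}\in\Lambda^{lc}$ by
\[
x_{l,c}=(a_lp_l^{c-1})^-+(b_lp_l^{c-1})^-\quad(l\ge5),\qquad x_{3,c}=(a_3p_3^{c-1})^- .
\]
Then $x_{l,c}\ge0$ and $x_{l,1}=0$, and $x_{3,2}=2s_{321}$ by \eqref{eq:h3p3}. Put $x_l=\sum_{c\ge2}x_{l,c}$. These elements are designed for the following inequality, in which $p_l^cV$ is the term to be corrected and $G$ is the series that pays.

\begin{lemma}\label{lem:step}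
Let $l\ge3$ be odd, $c\ge1$, and $V,G\in\widehat\Lambda$ with $0\le V\le G$. If $l=3$, assume $V=G$. Then
\[
p_l^cV+\bigl(b_lp_l^{c-1}+x_{l,c}\bigr)G\ge0 .
\]
\end{lemma}

\begin{proof}
Drop the index $l$. For $l\ge5$ let $B=(bp^{c-1})^++(ap^{c-1})^-\ge0$. Then $bp^{c-1}+x_{l,c}=B$ and $p^c=ap^{c-1}-bp^{c-1}\ge-B$, so the left side is at least $B(G-V)\ge0$. For $l=3$ the left side is $(ap^{c-1}+x_{3,c})G=(ap^{c-1})^+G\ge0$.
\end{proof}

The definition for $l=3$ omits a term, at the price of the restriction $V=G$; Remark~\ref{rem:three} explains why the saving is wanted.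

\subsection{Levels and intervals}
Fix a set $A$ of odd positive integers with $1\in A$, and let $l_1<l_2<\cdots$ be its elements $\ge3$. For each level $k\ge1$ for which $l_k$ exists, put
\[
S_k=S_{k-1}(1+b_{l_k})(1+x_{l_k}),\qquad y_k=S_{k-1}(b_{l_k}+x_{l_k}),\qquad U_k=\frac1{1-y_k},
\]
with $S_0=1$. Then $S_k\ge1$, $y_k\ge0$ and $U_k\ge1$. Let $\mathcal K_k$ be the set of partitions of all sizes with parts in $\{l_1,\dots,l_k\}$, so $\mathcal K_0=\{\emptyset\}$. Order $\mathcal K_k$ lexicographically, padding partitions with zeros. An \emph{interval} of $\mathcal K_k$ is a set $I=\{\kappa\in\mathcal K_k:\kappa\le\kappa^0\}$ with $\kappa^0\in\mathcal K_k$; it contains $\emptyset$ and may be infinite. Put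
\[
T_I=U_1\cdots U_k\sum_{\kappa\in I}p_\kappa,\qquad F_k=U_1\cdots U_k\sum_{\kappa\in\mathcal K_k}p_\kappa=\prod_{j=1}^k\frac{U_j}{1-p_{l_j}} .
\]

\begin{proposition}\label{prop:A}
For every level $k\ge0$ and every interval $I$ of $\mathcal K_k$,
\begin{enumerate}
\item[(i)] $T_I\ge0$ and $F_k\ge0$;
\item[(ii)] $T_I\le S_kF_k$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $k$. For $k=0$ we have $T_I=F_0=S_0=1$. Let $k\ge1$ and abbreviate $l=l_k$, $p=p_l$, $a=a_l$, $b=b_l$, $x_c=x_{l,c}$, $x=x_l$, $U=U_k$, $S=S_{k-1}$, $F=F_{k-1}$ and $G=SF$.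

\emph{Decomposing the interval.} Write $\kappa^0=(l^s,\sigma)$ with $\sigma\in\mathcal K_{k-1}$, and let $I'=\{\kappa'\in\mathcal K_{k-1}:\kappa'\le\sigma\}$. The lexicographic order compares the multiplicities of the largest part $l$ first. So $I$ consists of the $(l^c,\kappa')$ with $c<s$ and $\kappa'\in\mathcal K_{k-1}$ arbitrary, or $c=s$ and $\kappa'\in I'$. This is the only place where we use that $I$ is an initial segment. It follows that
\[
T_I=U\sum_{c\ge0}p^cV_c,\qquad F_k=U\sum_{c\ge0}p^cF,\qquad V_c=\begin{cases}F&(c<s),\\ T_{I'}&(c=s),\\ 0&(c>s).\end{cases}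
\]
By induction and $S\ge1$ we have $0\le V_c\le G$ for all $c$. If $l=3$, then $k=1$ and $S=F=G=T_{I'}=1$, so $V_c=G$ for $c\le s$.

\emph{A grading.} To argue by induction on the power of $p$, introduce a variable $z$ that counts blocks of size $l$ at the current level:
\[
x(z)=\sum_cz^cx_c,\qquad D(z)=S\bigl(zb+x(z)\bigr),\qquad U(z)=\frac1{1-D(z)},
\]
\[
T(z)=U(z)\sum_cz^cp^cV_c,\qquad F_k(z)=U(z)\sum_cz^cp^cF .
\]
The coefficient of $z^c$ in each series starts in degree $\ge lc$, so we may set $z=1$, which recovers $x$, $y_k$, $U$, $T_I$, $F_k$. Let $\tau_c=[z^c]T(z)$. From $U(z)=1+D(z)U(z)$ we get $\tau_0=V_0$ and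
\begin{equation}\label{eq:rec}
\tau_c=p^cV_c+Sb\,\tau_{c-1}+\sum_{j=2}^cSx_j\,\tau_{c-j}\qquad(c\ge1).
\end{equation}

\emph{Proof of (i).} We show $\tau_c\ge0$ by induction on $c$, starting from $\tau_0=V_0\ge0$. Let $c\ge1$ and $\tau_j\ge0$ for $j<c$. If $c>s$, then $V_c=0$ and \eqref{eq:rec} gives $\tau_c\ge0$. Let $c\le s$. Then $\tau_0=F$, and $\tau_{c-1}\ge p^{c-1}V_{c-1}=p^{c-1}F$ by \eqref{eq:rec}. In the sum in \eqref{eq:rec} keep only the term $j=c$ (for $c=1$ there is none, and $x_1=0$). This gives
\[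
\tau_c\ge p^cV_c+Sb\,p^{c-1}F+Sx_cF=p^cV_c+(bp^{c-1}+x_c)G\ge0
\]
by Lemma~\ref{lem:step}, which applies also for $l=3$ because then $V_c=G$. Hence $T_I=\sum_c\tau_c\ge0$. For every $I$,
\begin{equation}\label{eq:agree}
[z^c]F_k(z)=\tau_c\quad\text{whenever }V_j=F\text{ for all }j\le c .
\end{equation}
Applying this with $\kappa^0=(l^{c+1})$ shows $[z^c]F_k(z)\ge0$ for all $c$, so $F_k\ge0$.

\emph{Proof of (ii).} Let
\[
W(z)=S(1+zb)F_k(z)-T(z)+x(z)U(z)G=U(z)\sum_cz^cY_c ,
\]
where $Y_0=G-V_0$ and $Y_c=p^c(G-V_c)+(bp^{c-1}+x_c)G$ for $c\ge1$. We claim that $W(1)\ge0$. This implies (ii): since $UF=(1-p)F_k$ and $(1+b)-(1-p)=a\ge0$, we have $UG=S(1-p)F_k\le S(1+b)F_k$, and therefore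
\[
T_I\le S(1+b)F_k+xUG\le S(1+b)(1+x)F_k=S_kF_k .
\]

For $l\ge5$ we have $0\le G-V_c\le G$, so $Y_c\ge0$ for all $c$ by Lemma~\ref{lem:step}, and the claim follows.

For $l=3$ we have $G-V_c=1=G$ for $c>s$, so Lemma~\ref{lem:step} gives $Y_c\ge0$ for $c>s$. For $1\le c\le s$ the term $Y_c=bp^{c-1}+x_c$ need not be positive, and we use the definition of $W(z)$ instead. Let $W_c=[z^c]W(z)$. For $c\le s$, \eqref{eq:agree} gives $[z^c]F_1(z)=\tau_c$, so
\[
W_c=b\,[z^{c-1}]F_1(z)+[z^c]x(z)U(z)\ge0
\]
by (i); the first term is absent for $c=0$. For $c>s$, the relation $W(z)=\sum_cz^cY_c+D(z)W(z)$ expresses $W_c$ as $Y_c$ plus products of coefficients of $D(z)$ with the $W_j$, $j<c$. So $W_c\ge0$ by induction on $c$.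
\end{proof}

\section{Reduction to a cost estimate}\label{sec:cost}

We now remove the parts equal to $1$ and exhibit the factorization. Let $\mu\vdash n$ have parts in $A$, let $\kappa^0$ consist of its parts $\ge3$, and choose $k$ with $\kappa^0\in\mathcal K_k$. Let $I$ be the interval of $\mathcal K_k$ with maximum $\kappa^0$.

\begin{lemma}\label{lem:factor}
$\varepsilon^A_\mu=[\mathcal S\,T_I]_n$, where $\mathcal S=\dfrac{(1-y_1)\cdots(1-y_k)}{1-P}$.
\end{lemma}

\begin{proof}
If $\lambda\le\mu$, then $\lambda_1\le\mu_1$, so every $\lambda$ in the sum $\varepsilon^A_\mu$ has the form $(\kappa,1^{n-|\kappa|})$ with $\kappa\in\mathcal K_k$, $|\kappa|\le n$. We claim that for such $\lambda$, $\lambda\le\mu$ if and only if $\kappa\le\kappa^0$. If $\kappa=\kappa^0$, then $\lambda=\mu$. Otherwise let $j$ be the first index with $\kappa_j\ne\kappa^0_j$. One of these two numbers is $\ge3$, so the common entries before index $j$ are $\ge3$, and $\lambda,\mu$ agree before index $j$. If both numbers are $\ge3$, they are $\lambda_j$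 and $\mu_j$. If one of them is $0$, the corresponding part of $\lambda$ or $\mu$ is $0$ or $1$, still less than the other part. In both cases the two comparisons agree. Hence $\varepsilon^A_\mu=\bigl[\frac1{1-P}\sum_{\kappa\in I}p_\kappa\bigr]_n=[\mathcal S\,T_I]_n$.
\end{proof}

To first order $\mathcal S$ is $(1-\sum_jy_j)/(1-P)$, so we must measure how much of $P^n$ is consumed by $[X/(1-P)]_n=\sum_i[X]_iP^{n-i}$ for $X=\sum_jy_j$. For $X=\sum_\beta X(\beta)s_\beta\ge0$ in $\widehat\Lambda$ without constant term, define the \emph{cost}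
\[
\|X\|=\sup_\nu\frac1{f^\nu}\sum_\beta X(\beta)f^{\nu/\beta}\in[0,\infty],
\]
the supremum over all partitions $\nu$. Thus $\|X\|\le\theta$ if and only if $[X/(1-P)]_n\le\theta P^n$ for all $n$. The quotient $f^{\nu/\beta}/f^\nu$ is the probability that a uniformly random SYT of shape $\nu$ extends a given SYT of shape $\beta$.

\begin{lemma}\label{lem:cost}
Let $X,Y,X_1,X_2,\ldots\ge0$ have no constant term.
\begin{enumerate}
\item[(a)] If $X\le Y$, then $\|X\|\le\|Y\|$.
\item[(b)] If $t_j\ge0$ are rational and $\sum_jt_jX_j$ converges, then $\|\sum_jt_jX_j\|\le\sum_jt_j\|X_j\|$.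
\item[(c)] If $\|X\|,\|Y\|<\infty$, then $\|XY\|\le\|X\|\,\|Y\|$.
\item[(d)] If $X\in\Lambda^i$, then $\|X\|=\max_{\beta\vdash i}X(\beta)/f^\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (b) hold for each fixed $\nu$ in the definition. For (c),
\[
\Bigl[\frac{XY}{1-P}\Bigr]_n=\sum_i[Y]_i\Bigl[\frac X{1-P}\Bigr]_{n-i}\le\|X\|\sum_i[Y]_iP^{n-i}\le\|X\|\,\|Y\|\,P^n .
\]
For (d), let $r$ be the maximum. Then $X\le rP^i$, so $XP^{n-i}\le rP^n$ and $\|X\|\le r$; the partitions $\nu\vdash i$ give $\|X\|\ge r$.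
\end{proof}

The series to be estimated is
\[
\Theta=\sum_{l\ge3\text{ odd}}(b_l+x_l).
\]
It does not depend on $A$.

\begin{proposition}\label{prop:B}
If $\|\Theta\|\le\theta$ and $e^\theta\le2$, then $\varepsilon^A_\mu\ge(2-e^\theta)P^n$ for every set $A\ni1$ of odd positive integers and every $\mu\vdash n$ with parts in $A$.
\end{proposition}

\begin{proof}
Let $\Sigma=y_1+\dots+y_k$. With $l=l_j$ we have $S_j-S_{j-1}=S_{j-1}(b_l+x_l+b_lx_l)\ge y_j$, so the sum telescopes to $\Sigma\le S_k-1$. From $1+X\le\exp X$ we get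
\[
S_k=\prod_{j=1}^k(1+b_{l_j})(1+x_{l_j})\le\exp\Bigl(\sum_{j=1}^k(b_{l_j}+x_{l_j})\Bigr)\le\exp\Theta .
\]
By Lemma~\ref{lem:cost}, $\|\Sigma\|\le\sum_{r\ge1}\theta^r/r!=e^\theta-1$. Hence $H=(1-\Sigma)/(1-P)$ satisfies $[H]_m\ge(2-e^\theta)P^m\ge0$ for all $m$.

Next we compare the product $\prod_j(1-y_j)$ with $1-\Sigma$. Let $\Sigma_j=y_1+\dots+y_j$ and $Q_j=(1-y_1)\cdots(1-y_j)/(1-\Sigma_j)$, so $Q_0=1$. Then
\[
\frac{Q_j}{Q_{j-1}}=\frac{(1-\Sigma_{j-1})(1-y_j)}{1-\Sigma_{j-1}-y_j}=1+\frac{\Sigma_{j-1}\,y_j}{1-\Sigma_j}\ge1 .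
\]
So $Q_k\ge1$, and $\mathcal S=Q_kH\ge H\ge0$. Finally, $T_I\ge0$ by Proposition~\ref{prop:A}, and its constant term is $1$ because $\emptyset\in I$; thus $T_I\ge1$. Lemma~\ref{lem:factor} gives $\varepsilon^A_\mu\ge[\mathcal S]_n\ge[H]_n\ge(2-e^\theta)P^n$.
\end{proof}

The budget is thus $\ln2=0.693\ldots$, and $\|b_3\|=\frac12$ alone takes most of it. (A part $2$ would contribute $\|s_{11}\|=1$.) We split
\[
\Theta=\Theta_0+\sum_{(l,c)\ne(3,2)}x_{l,c},\qquad\Theta_0=\sum_{l\ge3\text{ odd}}b_l+x_{3,2},
\]
and prove $\|\Theta_0\|\le\frac12$ in Section~\ref{sec:hooks} and $\sum\|x_{l,c}\|\le0.1623$ in Section~\ref{sec:sum}.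

\begin{remark}\label{rem:three}
These bounds add up to $0.6623$ and leave a margin of about $0.03$. This explains two features of the proof. The term $x_{3,2}=2s_{321}$ has cost $\frac2{16}$, so it cannot be added separately and is absorbed into $\Theta_0$. The definition of $x_{l,c}$ for $l\ge5$, if used for $l=3$, would add to $x_{3,2}$ the negative part of $s_{21}p_3=s_{51}-s_{33}-s_{222}+s_{21111}$, which has cost $1/f^{33}=\frac15$.
\end{remark}

\section{The odd hooks cost one half}\label{sec:hooks}

Subadditivity is useless here. Since $f^{(l-t,1^t)}=\binom{l-1}t$, Lemma~\ref{lem:cost}(d) gives $\|b_l\|=\frac1{l-1}$, and these numbers have a divergent sum. Instead we fix $\nu$ and find, inside the set of SYT of shape $\nu$, enough disjoint subsets to count every constituent of $\Theta_0$ twice.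

\begin{proposition}\label{prop:half}
$\|\Theta_0\|\le\frac12$.
\end{proposition}

\begin{proof}
Fix $\nu\vdash n$. For $n<3$ there is nothing to prove, so let $n\ge3$, and write $m(\beta)=f^{\nu/\beta}$. Classifying tableaux by their first step gives
\begin{equation}\label{eq:branch}
m(\beta)\ge\sum_{\beta^+}m(\beta^+),
\end{equation}
the sum over the partitions obtained from $\beta$ by adding a cell (equality holds if $|\beta|<n$, and otherwise the right side is $0$). Let $u_i=m(i-1,1)$ and $v_i=m(2,1^{i-2})$ for $i\ge3$, so that $u_3=v_3=m(21)$.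

\emph{Hooks with leg length $1$ or $l-2$.} By \eqref{eq:branch}, $f^\nu=m(1)\ge m(2)+m(11)$ and $m(j)\ge m(j,1)+m(j+1)$ for $j\ge2$. Iterating, $m(2)\ge\sum_{i\ge3}u_i$, and by the same argument for columns $m(11)\ge\sum_{i\ge3}v_i$. Hence
\[
f^\nu\ge2m(21)+\sum_{i\ge4}(u_i+v_i).
\]
Only odd $i$ occur in $\Theta_0$, and each even $i$ is used to double the next odd one: \eqref{eq:branch} gives $u_i\ge u_{i+1}$ and $v_i\ge v_{i+1}$. For $i=4$ we keep all terms, $u_4\ge u_5+m(32)+m(311)$ and $v_4\ge v_5+m(221)+m(311)$. Therefore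
\[
f^\nu\ge2\Bigl[m(21)+\sum_{l\ge5\text{ odd}}(u_l+v_l)\Bigr]+2m(311)+m(32)+m(221).
\]
Inserting $m(311)\ge m(411)+m(321)+m(3111)$, $m(32)\ge m(321)$ and $m(221)\ge m(321)$, we obtain
\begin{equation}\label{eq:half}
\tfrac12f^\nu\ge m(21)+\sum_{l\ge5\text{ odd}}(u_l+v_l)+2m(321)+m(411)+m(3111).
\end{equation}
The first three terms on the right account for $b_3$, for the constituents of $b_l$ with leg length $t=1$ or $t=l-2$, and for $x_{3,2}$.

\emph{The other hooks.} What is left of $\Theta_0$ are the $s_{(l-t,1^t)}$ with $l\ge7$ and $t$ odd, $3\le t\le l-4$. It suffices to show that for these pairs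
\begin{equation}\label{eq:prefix}
\sum_{l,t}m(l-t,1^t)\le m(411)+m(3111).
\end{equation}
Encode an SYT of hook shape by the word in the letters $\mathsf r,\mathsf d$ that records whether the entries $2,3,\dots$ lie in the first row or in the first column. Let
\[
w_{l,t}=\mathsf r\mathsf r\,\mathsf d^{\,t-1}\,\mathsf r^{\,l-3-t}\,\mathsf d .
\]
It has $t$ letters $\mathsf d$ and $l-1-t$ letters $\mathsf r$, so it encodes an SYT of shape $(l-t,1^t)$; note that $l-3-t\ge1$. No $w_{l,t}$ is a prefix of a different $w_{l',t'}$: in a word beginning with $w_{l,t}$, the first run of letters $\mathsf d$ determines $t$, and the following run of letters $\mathsf r$, which is ended by $\mathsf d$, determines $l$. An SYT of shape $\nu$ that extends two of these tableaux forces one word to be a prefix of the other. So the sets of SYT of shape $\nu$ extending the various $w_{l,t}$ are disjoint, and they have $m(l-t,1^t)$ elements. Each $w_{l,t}$ begins with $\mathsf{rrddr}$ (if $t=3$), of shape $(4,1,1)$, or with $\mathsf{rrddd}$ (if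 $t\ge5$), of shape $(3,1,1,1)$. This proves \eqref{eq:prefix}, and \eqref{eq:half} gives $\sum_\beta\Theta_0(\beta)m(\beta)\le\frac12f^\nu$.
\end{proof}

\section{The coefficients of $x_{l,c}$}\label{sec:ribbons}

Fix an odd $l\ge3$, $c\ge2$, and $\nu\vdash n=lc$. Let $x(\nu)$ be the coefficient of $s_\nu$ in $x_{l,c}$. By Lemma~\ref{lem:cost}(d) we need upper bounds for $x(\nu)/f^\nu$. This section bounds the numerator. The point is that $x(\nu)$ vanishes or is small when $\nu$ is close to a row or a column, where $f^\nu$ is small.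

An \emph{$l$-ribbon tableau} of shape $\nu$ is a chain $\emptyset\subset\nu^1\subset\dots\subset\nu^c=\nu$ whose steps are $l$-ribbons, and its \emph{sign} is the product of the $(-1)^{\text{height}}$. Let $N_\nu$ be the number of these tableaux.

\begin{lemma}\label{lem:sign}
Suppose $N_\nu\ne0$. All $l$-ribbon tableaux of shape $\nu$ have the same sign $\eta_\nu$, so $\chi^\nu(l^c)=\eta_\nu N_\nu$. There are partitions $\nu^{(0)},\dots,\nu^{(l-1)}$ of total size $c$ (the $l$-quotient of $\nu$) with
\[
N_\nu=c!\prod_{i=0}^{l-1}\frac{f^{\nu^{(i)}}}{|\nu^{(i)}|!}\le c! .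
\]
\end{lemma}

\begin{proof}
Use $M=n$ beads. A tableau is a sequence of $c$ moves $\xi\to\xi+l$ from $\{0,\dots,M-1\}$ to the beta-set of $\nu$. Call a residue class modulo $l$ a runner. A bead stays on its runner and advances by single steps to vacant positions, so it never passes another bead of the same runner. Hence the final position of each individual bead is determined by $\nu$. A move over $t$ beads reverses the relative order of exactly $t$ pairs of beads. So the sign of the tableau is $(-1)^j$, where $j$ is the number of pairs whose final order is opposite to their initial order, and $j$ depends only on $\nu$. The formula for $\chi^\nu(l^c)=\langle p_l^c,s_\nu\rangle$ is the iterated Murnaghan--Nakayama rule.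

On runner $i$ the beads start in the lowest positions. Read in units of $l$, they form the beta-set of a partition that starts as $\emptyset$, gains one cell with each move on this runner, and ends as a partition $\nu^{(i)}$ determined by $\nu$. Moves on different runners do not obstruct each other. So a tableau is a choice of one SYT of each shape $\nu^{(i)}$ and an interleaving of their steps, which gives the formula. Finally $f^\beta\le|\beta|!$.
\end{proof}

The first shape $\nu^1$ of a tableau is a hook, and its height is its leg length. Let $E_\nu$ and $O_\nu$ be the numbers of tableaux in which this leg length is even and odd, respectively. The ribbons after the first have total sign $\eta_\nu$ in the even case and $-\eta_\nu$ in the odd case, so $s_\nu$ has coefficient $\eta_\nu E_\nu$ in $a_lp_l^{c-1}$ and $-\eta_\nu O_\nu$ in $b_lp_l^{c-1}$. If $N_\nu=0$ then $x(\nu)=0$, and otherwise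
\begin{equation}\label{eq:xnu}
x(\nu)=\begin{cases}E_\nu&\text{if }\eta_\nu=-1,\\ O_\nu&\text{if }\eta_\nu=+1,\ l\ge5,\\ 0&\text{if }\eta_\nu=+1,\ l=3.\end{cases}
\end{equation}
In particular $x(\nu)\le N_\nu$. Conjugation turns a ribbon of height $t$ into one of height $l-1-t$, which has the parity of $t$ because $l$ is odd. So it preserves $\eta,N,E,O$, and $x(\nu')=x(\nu)$.

Write $\nu=(n-r,\alpha)$ with $\alpha\vdash r$, and call $r=n-\nu_1$ the \emph{order} of $\nu$.

\begin{lemma}\label{lem:char}
$\displaystyle\chi^\nu(l^c)=\sum_{0\le j\le r/l}(-1)^{r-lj}\binom cj\langle e_{r-lj}\,p_l^j,s_\alpha\rangle$.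
\end{lemma}

\begin{proof}
Expand the Jacobi--Trudi determinant $s_\nu=\det(h_{\nu_u-u+v})$ along its first row. The entry in column $i+1$ is $h_{n-r+i}$, and its minor is the determinant $\det(h_{\alpha_u-\beta_v-u+v})=s_{\alpha/\beta}$ with $\beta=(1^i)$. So $s_\nu=\sum_i(-1)^ih_{n-r+i}\,s_{\alpha/(1^i)}$. For $\rho\vdash m$, the expansion of $h_{n-m}$ in power sums shows that $\langle h_{n-m}p_\rho,p_l^c\rangle$ vanishes unless $\rho=(l^j)$, in which case it is $z_{(l^c)}/z_{(l^{c-j})}=\binom cjz_{(l^j)}$. By linearity, for $Z\in\Lambda^m$ the number $\langle h_{n-m}Z,p_l^c\rangle$ is $\binom cj\langle Z,p_l^j\rangle$ if $m=lj$, and $0$ if $l\nmid m$. Apply this with $Z=s_{\alpha/(1^i)}$, $m=r-i$, and use $\langle s_{\alpha/(1^i)},p_l^j\rangle=\langle s_\alpha,e_ip_l^j\rangle$.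
\end{proof}

\begin{lemma}\label{lem:support}
\begin{enumerate}
\item[(a)] If $\nu$ is a hook or $r<l$, then $x(\nu)=0$.
\item[(b)] If $\nu$ is not a hook and $l\le r<2l$, then $N_\nu\le c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\nu$ be a hook. Every ribbon after the first avoids the cell $(1,1)$ and is connected, so it lies in the first row (height $0$) or in the first column (height $l-1$, which is even). Thus $\eta_\nu$ is the sign of the first ribbon in every tableau, so $E_\nu=0$ if $\eta_\nu=-1$ and $O_\nu=0$ if $\eta_\nu=+1$. By \eqref{eq:xnu}, $x(\nu)=0$. If $r<l$, Lemma~\ref{lem:char} gives $N_\nu=|\langle e_r,s_\alpha\rangle|$, which vanishes unless $\alpha=(1^r)$, that is, unless $\nu$ is a hook.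

(b) Only $j=0,1$ occur in Lemma~\ref{lem:char}, and the term $j=0$ vanishes because $\alpha\ne(1^r)$. By the Murnaghan--Nakayama rule, $\langle s_{(1^{r-l})}p_l,s_\alpha\rangle\in\{0,\pm1\}$.
\end{proof}

For large order and large $c$ the bound $c!$ is too weak, and we use the following theorem.

\begin{theorem}[Fomin--Lulov \cite{FominLulov}]\label{thm:FL}
For $\nu\vdash lc$ we have $N_\nu\le K_{l,c}\,(f^\nu)^{1/l}$, where $K_{l,c}=c!\,l^c/((lc)!)^{1/l}$.
\end{theorem}

\begin{lemma}\label{lem:K}
$K_{l,c}\le2.62\sqrt c$ for $c\ge3$, and $K_{3,c}^3\le3.8\,c$ for $c\ge5$.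
\end{lemma}

\begin{proof}
Stirling's bounds $c!\le\sqrt{2\pi c}\,(c/e)^ce^{1/(12c)}$ and $(lc)!\ge(lc/e)^{lc}$ give $K_{l,c}\le\sqrt{2\pi c}\,e^{1/(12c)}$, and $\sqrt{2\pi}\,e^{1/36}<2.62$. For $l=3$, $K_{3,5}^3=120^3\cdot27^5/15!<18.97<3.8\cdot5$, and
\[
\frac{K_{3,c+1}^3}{K_{3,c}^3}=\frac{9(c+1)^2}{(3c+1)(3c+2)}\le\frac{c+1}c
\]
because $9c(c+1)\le9c^2+9c+2$.
\end{proof}

\section{Lower bounds for dimensions}\label{sec:dim}

We now bound the denominator $f^\nu$ from below in terms of the order. The comparison objects are the two-row shapes. For $0\le j\le n/2$ let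
\[
d_j(n)=\binom nj-\binom n{j-1}=\binom nj\frac{n-2j+1}{n-j+1},
\]
the number of \emph{ballot words}: words with $n-j$ letters $1$ and $j$ letters $*$ in which every prefix has at least as many letters $1$ as $*$. For $j\ge1$,
\begin{equation}\label{eq:dj}
d_j(n)=\frac{n(n-1)\cdots(n-j+2)\,(n-2j+1)}{j!}.
\end{equation}
The ratio $\frac{d_{j+1}(n)}{d_j(n)}=\frac{n-j+1}{j+1}\bigl(1-\frac2{n-2j+1}\bigr)$ is decreasing in $j$, so $d_j(n)$ is unimodal on $0\le j\le\lfloor n/2\rfloor$. Let $\mathrm{Cat}(m)=\binom{2m}m/(m+1)$. The last value is $d_{\lfloor n/2\rfloor}(n)=\mathrm{Cat}(\lceil n/2\rceil)$: for $n=2m$ this is the definition, and for $n=2m-1$ it follows from $2\binom{2m-1}{m-1}=\binom{2m}m$. The ratio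
\begin{equation}\label{eq:cat}
\frac{\mathrm{Cat}(m+1)}{\mathrm{Cat}(m)}=\frac{4m+2}{m+2}=4-\frac6{m+2}
\end{equation}
is increasing in $m$ and less than $4$. We use the values
\[
\begin{array}{c|cccccccc}
m&5&6&7&8&9&10&11&13\\\hline
\mathrm{Cat}(m)&42&132&429&1430&4862&16796&58786&742900
\end{array}
\]

Let $\rho(\nu)$ be the number of ways to remove two cells from $\nu$ successively, each a corner at the time of its removal.

\begin{lemma}\label{lem:corners}
If $\nu$ is not a rectangle and not of the form $(2^i,1)$, $(i+1,1)$, $(2,1^i)$ or $(i+1,i)$, then $\rho(\nu)\ge4$.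
\end{lemma}

\begin{proof}
After a corner is removed the other corners remain corners, so three or more corners give $\rho(\nu)\ge3\cdot2$. Let $\nu$ have two corners: $i_1$ rows of length $j_1+j_2$ and $i_2$ rows of length $j_2$, with $i_1,i_2,j_1,j_2\ge1$. There are two ways to remove both corners. After the upper corner is removed, the cell to its left becomes a corner if and only if $j_1\ge2$, and the cell above it if and only if $i_1\ge2$. For the lower corner the conditions are $j_2\ge2$ and $i_2\ge2$. So $\rho(\nu)$ is $2$ plus the number of the four parameters that are $\ge2$. If at most one of them is $\ge2$, then $\nu$ is $(2^{i_1},1)$, $(j_1+1,1)$, $(2,1^{i_2})$ or $(j_2+1,j_2)$.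
\end{proof}

\begin{lemma}\label{lem:dim}
Let $\nu\vdash n\ge1$.
\begin{enumerate}
\item[(a)] If $\nu=(n-r,\alpha)$ with $r\le n/2$, then $f^\nu\ge f^\alpha d_r(n)$.
\item[(b)] If $\nu_1,\nu_1'\le\lceil n/2\rceil$, then $f^\nu\ge\mathrm{Cat}(\lceil n/2\rceil)$.
\item[(c)] If $\nu_1\ge\nu_1'$ and $\nu$ has order $\ge r_0$, where $r_0\le n/2$, then \[f^\nu\ge\min\bigl(d_{r_0}(n),\mathrm{Cat}(\lceil n/2\rceil)\bigr).\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An SYT of shape $\nu$ is encoded by the word whose $i$th letter is the row of the entry $i$; these are the words with $\nu_u$ letters $u$ in which every prefix has at least as many letters $u$ as $u+1$. Take a ballot word with $r$ letters $*$ and the word of an SYT of shape $\alpha$, raise the letters of the latter by $1$, and substitute them in order for the $*$. In every prefix the number of letters $2$ is at most the number of $*$, hence at most the number of letters $1$, and the other conditions are inherited from $\alpha$. So the result encodes an SYT of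 shape $\nu$, and it determines both ingredients.

(b) We use induction on $n$ and the identity $f^\nu=\sum_\gamma f^{\nu/\gamma}f^\gamma$, summed over the $\gamma$ of a fixed size. The case $n=1$ is $f^{(1)}=1=\mathrm{Cat}(1)$. If $n=2m$, remove one corner; the result has size $2m-1$ and rows and columns of length $\le m$, so $f^\nu\ge\mathrm{Cat}(m)$. Let $n=2m+1$, $m\ge1$. If $\nu_1=m+1$, then (a) gives $f^\nu\ge d_m(n)=\mathrm{Cat}(m+1)$; if $\nu_1'=m+1$, apply this to $\nu'$. So let $\nu_1,\nu_1'\le m$.

Suppose $\nu$ is not a rectangle. The exceptional shapes of size $2m+1$ in Lemma~\ref{lem:corners} are $(2^m,1)$, $(2m,1)$, $(2,1^{2m-1})$, $(m+1,m)$, and each has a row or column longer than $m$. So $\rho(\nu)\ge4$. Removing two cells leads to shapes of size $2m-1$ with rows and columns $\le m$, so $f^\nu\ge4\,\mathrm{Cat}(m)\ge\mathrm{Cat}(m+1)$ by \eqref{eq:cat}.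

Suppose $\nu$ is a rectangle with $i$ rows and $j$ columns. Then $\rho(\nu)$ is too small, and we argue differently. The numbers $i,j$ are odd, and they are $\ge3$ since $i,j\le m$. Let first $i,j\ge5$, so $m\ge12$. After a rotation by $180^\circ$, the ways to remove six cells successively are the SYT of size $6$ whose shape fits into the rectangle. There are $76$ SYT of size $6$, and only the shapes $(6)$ and $(1^6)$ may fail to fit, so there are at least $74$ ways. The results have size $2m-5$ and rows and columns of length $\le(2m+1)/5\le m-2$. Hence $f^\nu\ge74\,\mathrm{Cat}(m-2)>4^3\,\mathrm{Cat}(m-2)>\mathrm{Cat}(m+1)$. Otherwise, up to conjugation, $i=3$, and the hook length formula gives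
\begin{equation}\label{eq:threerow}
f^{(j,j,j)}=\frac{2\,(3j)!}{j!\,(j+1)!\,(j+2)!}.
\end{equation}
We must compare this with $\mathrm{Cat}(\frac{3j+1}2)$ for odd $j\ge3$. For $j=3$ both are $42$. Passing from $j$ to $j+2$ multiplies the Catalan number by less than $4^3=64$ and multiplies \eqref{eq:threerow} by
\[
\frac{9(3j+1)(3j+2)(3j+4)(3j+5)}{(j+2)(j+3)^2(j+4)}=9\Bigl(3-\frac5{j+2}\Bigr)\Bigl(3-\frac7{j+3}\Bigr)\Bigl(3-\frac5{j+3}\Bigr)\Bigl(3-\frac7{j+4}\Bigr),
\]
which is increasing in $j$ and equals $143$ at $j=3$.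

(c) Let $r\ge r_0$ be the order. If $r\le n/2$, then $f^\nu\ge d_r(n)$ by (a), and by unimodality $d_r(n)$ is at least the smaller of $d_{r_0}(n)$ and $d_{\lfloor n/2\rfloor}(n)$. If $r>n/2$, then $\nu_1'\le\nu_1<n/2$ and (b) applies.
\end{proof}

\section{The remaining costs and the end of the proof}\label{sec:sum}

Let $\delta_{l,c}=\|x_{l,c}\|=\max_{\nu\vdash n}x(\nu)/f^\nu$ with $n=lc$. Since $x(\nu)$ and $f^\nu$ are invariant under conjugation, Lemma~\ref{lem:support}(a) allows us to consider only \emph{relevant} $\nu$: non-hooks of order $r\ge l$ with $\nu_1\ge\nu_1'$. The \emph{ratio} of $\nu$ is $x(\nu)/f^\nu\le N_\nu/f^\nu$. Three bounds for $N_\nu$ are available: $N_\nu\le c!$ (Lemma~\ref{lem:sign}), $N_\nu\le c$ for $l\le r<2l$ (Lemma~\ref{lem:support}(b)), and, by Theorem~\ref{thm:FL},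
\begin{equation}\label{eq:FL}
N_\nu/f^\nu\le K_{l,c}\,(f^\nu)^{-(l-1)/l}.
\end{equation}
We prove the following bounds; an entry that covers several pairs $(l,c)$ bounds the sum of the $\delta_{l,c}$ over them.
\[
\begin{array}{c|ccccc|c}
&c=3&c=4&c=5&c=6&c\ge7&\text{total}\\\hline
l=3&0.0286&0.0409&0.0211&0.0099&0.0203&0.1208
\end{array}
\]
\[
\begin{array}{c|cccc|c}
&c=2&c=3&c=4&c\ge5&\text{total}\\\hline
l=5&0.0239&0.0042&0.0023&0.0037&0.0341
\end{array}
\qquad
\begin{array}{c|cc|c}
&c=2&c\ge3&\text{total}\\\hline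
l\ge7&0.0052&0.0022&0.0074
\end{array}
\]

\subsection{The case $l=3$}

\paragraph{$c=3$.} We compute $x_{3,3}$ by multiplying \eqref{eq:h3p3} by $p_3$. The beta-set $\{9,2,1,0\}$ of $(6)$ allows $9\to12$, $2\to5$, $1\to4$, $0\to3$ over $0,0,1,2$ beads. The set $\{7,6,2,1,0\}$ of $(3,3)$ allows $7\to10$, $6\to9$, $2\to5$, $1\to4$, $0\to3$ over $0,1,0,1,2$ beads. The set $\{8,6,4,2,1,0\}$ of $(3,2,1)$ allows $8\to11$, $6\to9$, $4\to7$, $2\to5$, $0\to3$ over $0,1,1,1,2$ beads. The set $\{9,6,5,4,2,1,0\}$ of $(3,1,1,1)$ allows $9\to12$, $5\to8$, $4\to7$, $0\to3$ over $0,1,2,2$ beads. Thus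
\[
\begin{aligned}
s_6p_3&=s_9+s_{63}-s_{621}+s_{6111},\\
s_{33}p_3&=s_{63}-s_{54}+s_{333}-s_{3321}+s_{33111},\\
s_{321}p_3&=s_{621}-s_{441}-s_{333}-s_{3222}+s_{321111},\\
s_{3111}p_3&=s_{6111}-s_{3321}+s_{3222}+s_{31^6},
\end{aligned}
\]
and, combining these with the signs $+,+,-,+$ and then applying $\omega$,
\[
\begin{aligned}
h_3p_3^2={}&s_9+2s_{63}-2s_{621}+2s_{6111}-s_{54}+s_{441}\\
&+2s_{333}-2s_{3321}+2s_{3222}+s_{33111}-s_{321111}+s_{31^6},\\
e_3p_3^2={}&s_{1^9}+2s_{222111}-2s_{321111}+2s_{41^5}-s_{22221}+s_{3222}\\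
&+2s_{333}-2s_{432}+2s_{441}+s_{522}-s_{621}+s_{711}.
\end{aligned}
\]
(As a check, the squares of the coefficients of $h_3p_3^2$ sum to $30$, and the expansion $h_3=\frac16p_1^3+\frac12p_1p_2+\frac13p_3$ gives $\langle h_3p_3^2,h_3p_3^2\rangle=3+9+18$.) Adding,
\[
x_{3,3}=3s_{621}+s_{54}+2s_{432}+3s_{321111}+s_{22221}+2s_{3321}.
\]
The last three shapes are the conjugates of the first three, and $f^{621}=105$, $f^{54}=42$, $f^{432}=168$. So $\delta_{3,3}=\frac1{35}\le0.0286$.

\paragraph{Orders $3,4,5$ for $c\ge4$.} Here $N_\nu\le c$. For $r=3$ the non-hooks are $(n-3,3)$ and $(n-3,2,1)$. Lemma~\ref{lem:char} gives $\chi^{(n-3,3)}(3^c)=c\,\langle p_3,s_3\rangle=c>0$, so $x=0$ by \eqref{eq:xnu}. The hook lengths of $(n-3,2,1)$ are $n-1,n-3,n-5,n-6,\dots,1$ and $3,1,1$, so $f^\nu=n(n-2)(n-4)/3$. Together with Lemma~\ref{lem:dim}(a),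
\begin{equation}\label{eq:low}
\text{ratio}\le\frac1{(n-2)(n-4)}\quad(r=3),\qquad\text{ratio}\le\frac c{d_r(n)}\quad(r=4,5).
\end{equation}

\paragraph{$c=4$, $n=12$.} Here $N_\nu\le12$. Indeed, one of the three partitions $\nu^{(i)}$ in Lemma~\ref{lem:sign} has size $q\ge2$, and $f^\beta\le q!/2$ for $\beta\vdash q\ge2$: for $q=2$ this reads $1\le1$, and for $q\ge3$ we have $(f^\beta)^2\le q!\le(q!/2)^2$. For $r=3,4,5$, \eqref{eq:low} gives $\frac1{80}$, $\frac4{275}$, $\frac4{297}$.

Let $r=6$. For $\nu=(6,6)$, Lemma~\ref{lem:char} and \eqref{eq:h3p3} give $\chi^\nu(3^4)=0-4\langle e_3p_3,s_6\rangle+\binom42\langle p_3^2,s_6\rangle=6>0$, so $x=0$. The shape $(6,1^6)$ is a hook. For the other $\alpha\vdash6$ we have $f^\alpha\ge5$, so $f^\nu\ge5\,d_6(12)=660$ and the ratio is $\le\frac{12}{660}$.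

Let $r\ge7$, so rows and columns have length $\le5$. The only relevant rectangle is $(4,4,4)$, with $f^{444}=462$ by \eqref{eq:threerow}. Let $\nu$ not be a rectangle. The exceptional shapes in Lemma~\ref{lem:corners} have odd size or, for size $12$, a row or column longer than $5$, so $\rho(\nu)\ge4$. Each two-step removal leads to some $\gamma\vdash10$ with rows and columns $\le5$, and $f^\gamma\ge42$ by Lemma~\ref{lem:dim}(b). If $\gamma$ is not a rectangle, it has at least two corners, and Lemma~\ref{lem:dim}(b) for size $9$ gives $f^\gamma\ge2\cdot42$. At most one removal ends at a rectangle: $(5,5)$ is reached only from $(5,5,2)$ and $(5,5,1,1)$, and $(2^5)$ only from $(4,2,2,2,2)$ and $(3,3,2,2,2)$, in one way each. So $f^\nu\ge3\cdot84+42=294$.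

The largest of these bounds is $\frac{12}{294}$, so $\delta_{3,4}\le0.0409$.

\paragraph{$c=5$, $n=15$.} For $r=3,4,5$, \eqref{eq:low} gives $\frac1{143}$, $\frac5{910}$, $\frac5{1638}$. For $r\ge6$, Lemma~\ref{lem:dim}(c) gives $f^\nu\ge\min(2002,1430)$, and \eqref{eq:FL} with Lemma~\ref{lem:K} gives $(N_\nu/f^\nu)^3\le19/1430^2<0.0211^3$. So $\delta_{3,5}\le0.0211$.

\paragraph{$c=6$, $n=18$.} For $r=3,4,5$ we get $\frac1{224}$, $\frac6{2244}$, $\frac6{5508}$. For $r\ge6$, $f^\nu\ge\min(9996,4862)$ and $(N_\nu/f^\nu)^3\le22.8/4862^2<0.0099^3$. So $\delta_{3,6}\le0.0099$.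

\paragraph{$c\ge7$, $n=21,24,\dots$.} We show $\delta_{3,c}\le\frac1{(n-2)(n-4)}$. For $r=3$ this is \eqref{eq:low}. For $r=4,5$ we need $d_r(n)\ge n(n-2)(n-4)/3$. By \eqref{eq:dj}, $d_4(n)=n(n-1)(n-2)(n-7)/24$, and the inequality for $r=4$ is $(n-1)(n-7)-8(n-4)=(n-3)(n-13)\ge0$. Further $\frac{d_5(n)}{d_4(n)}=\frac{n-3}5\cdot\frac{n-9}{n-7}\ge\frac{18}5\cdot\frac{12}{14}>1$.

Let $r\ge6$. First, $f^\nu\ge d_6(n)$. By Lemma~\ref{lem:dim}(c) it suffices to show $\mathrm{Cat}(\lceil n/2\rceil)\ge d_6(n)$. At $n=21$ this reads $58786\ge33915$. When $n$ increases by $3$, the Catalan number gains a factor $\ge\frac{46}{13}>3$ by \eqref{eq:cat}, while $d_6(n)=n(n-1)(n-2)(n-3)(n-4)(n-11)/720$ gains the factor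
\[
\phi(n)=\prod_{q\in\{0,1,2,3,4,11\}}\Bigl(1+\frac3{n-q}\Bigr),
\]
which is decreasing in $n$ with $\phi(21)=\frac{92092}{33915}<3$. Second, $(N_\nu/f^\nu)^3\le3.8c/d_6(n)^2$, so it suffices to show
\[
d_6(n)^2\ge3.8\,c\,\bigl[(n-2)(n-4)\bigr]^3 .
\]
For $c=7$, $33915^2>1.15\cdot10^9>0.9\cdot10^9>26.6\cdot323^3$. When $n$ increases by $3$, the left side gains $\phi(n)^2\ge(1+\frac3n)^{12}$. The right side gains $(1+\frac3n)\bigl[(1+\frac3{n-2})(1+\frac3{n-4})\bigr]^3\le(1+\frac3n)^{10}$, because for $n\ge21$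
\[
\ln\Bigl(1+\frac3{n-2}\Bigr)\le\ln\Bigl(1+\frac3{n-4}\Bigr)\le\frac3{n-4}\le1.5\cdot\frac3{n+3}\le1.5\ln\Bigl(1+\frac3n\Bigr).
\]
To sum these bounds, note that $(n-2)(n-4)=(n-3)^2-1\ge(n-3)^2-\frac94=(n-\frac92)(n-\frac32)$. Hence
\[
\sum_{c\ge7}\delta_{3,c}\le\frac13\sum_{c\ge7}\Bigl(\frac1{3c-\frac92}-\frac1{3c-\frac32}\Bigr)=\frac13\cdot\frac1{16.5}\le0.0203 .
\]

\subsection{The case $l=5$}

\paragraph{$c=2$, $n=10$.} Here $N_\nu\le2$. Let $r=5$. The two tableaux of shape $(5,5)$ start with $(5)$ and with $(4,1)$ and have sign $+1$, so $x=O_\nu=1$, and $f^{55}=42$. The shape $(5,1^5)$ is a hook. For the other $\alpha\vdash5$ we have $f^\alpha\ge4$, so $f^\nu\ge4\,d_5(10)=168$ and the ratio is $\le\frac2{168}$. For $r\ge6$, rows and columns have length $\le4$, so $\nu$ is not a rectangle. It has at least two corners, and Lemma~\ref{lem:dim}(b) for size $9$ gives $f^\nu\ge2\cdot42$. So $\delta_{5,2}\le\frac1{42}\le0.0239$.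

\paragraph{$c=3,4$.} Use $N_\nu\le c!$ and Lemma~\ref{lem:dim}(c) with $r_0=5$. For $c=3$, $f^\nu\ge\min(1638,1430)$ and $\delta_{5,3}\le\frac6{1430}\le0.0042$. For $c=4$, $f^\nu\ge\min(10659,16796)$ and $\delta_{5,4}\le\frac{24}{10659}\le0.0023$.

\paragraph{$c\ge5$, $n=25,30,\dots$.} We claim $\min(d_5(n),\mathrm{Cat}(\lceil n/2\rceil))\ge n^5/242$. We have $d_5(25)=40480\ge25^5/242$, and $d_5(n)/n^5=\frac1{120}\prod_{q\in\{1,2,3,9\}}(1-\frac qn)$ is increasing. Also $\mathrm{Cat}(13)\ge25^5/242$, and when $n$ increases by $5$ the Catalan number gains a factor $\ge(\frac{54}{15})^2>12$, while $n^5$ gains at most $(\frac65)^5<2.5$. By \eqref{eq:FL}, Lemma~\ref{lem:K} and $242^{4/5}<243^{4/5}=81$,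
\[
\delta_{5,c}\le2.62\sqrt c\cdot81\,(5c)^{-4}\le0.34\,c^{-3.5}.
\]
Comparing with an integral, $\sum_{c\ge5}\delta_{5,c}\le0.34\,(5^{-3.5}+\frac25\,5^{-2.5})\le0.0037$.

\subsection{The case $l\ge7$}

\paragraph{$c=2$.} Here $N_\nu\le2$, and Lemma~\ref{lem:dim}(c) with $r_0=l$ gives $f^\nu\ge\mathrm{Cat}(l)$, since $d_l(2l)=\mathrm{Cat}(l)$. By \eqref{eq:cat}, $\mathrm{Cat}(l+2)/\mathrm{Cat}(l)\ge(\frac{30}9)^2>10$ for $l\ge7$. So $\sum_{l\ge7}\delta_{l,2}\le\frac2{429}\cdot\frac{10}9\le0.0052$.

\paragraph{$c\ge3$.} Now $n\ge21$ and $r\ge7$. We claim $\min(d_7(n),\mathrm{Cat}(\lceil n/2\rceil))\ge n^5/88$ for all $n\ge21$. We have $d_7(21)=62016\ge21^5/88$, and $d_7(n)/n^5=\frac1{5040}(n-5)(n-13)\prod_{q=1}^4(1-\frac qn)$ is increasing. The inequality $\mathrm{Cat}(11)=58786\ge22^5/88=58564$ covers $n=21,22$, and when $n$ increases by $2$ the Catalan number gains a factor $\ge\frac{46}{13}>3.5$, while $n^5$ gains at most $(\frac{23}{21})^5<1.6$. Since $\frac{l-1}l\ge\frac67$, \eqref{eq:FL} gives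
\[
\delta_{l,c}\le2.62\sqrt c\cdot88^{6/7}\,n^{-2/7}\,n^{-4}\le51\,l^{-4}c^{-3.5},
\]
where we used $88^{6/7}\le46.43$, $n^{-2/7}\le21^{-2/7}\le0.4191$ and $2.62\cdot46.43\cdot0.4191\le51$. Comparing with integrals, $\sum_{l\ge7\text{ odd}}l^{-4}\le7^{-4}+\frac1{6\cdot7^3}\le0.00091$ and $\sum_{c\ge3}c^{-3.5}\le3^{-3.5}+\frac25\,3^{-2.5}\le0.0471$. The sum of the $\delta_{l,c}$ is at most $51\cdot0.00091\cdot0.0471\le0.0022$.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
By Lemma~\ref{lem:cost}(b), Proposition~\ref{prop:half} and the three totals above,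
\[
\|\Theta\|\le0.5+0.1208+0.0341+0.0074=0.6623<0.6626<\ln1.94 .
\]
Proposition~\ref{prop:B} with $\theta=0.6623$ gives $\varepsilon^A_\mu\ge(2-1.94)P^n=0.06\,P^n\ge\frac1{17}p_1^n$.
\end{proof}

This completes the proof of Theorem~\ref{thm:general}, and with it of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{FominLulov}
Fomin and Lulov, \emph{On the number of rim hook tableaux}, Zap. Nauchn. Sem. POMI 223 (1995); J. Math. Sci. 87 (1997), 4118--4123.

\bibitem{Sundaram}
Sheila Sundaram, \emph{On a positivity conjecture in the character table of $S_n$}, arXiv:1808.01416 (2018).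

\end{thebibliography}
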